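\title{Groups of units of one-relator special inverse monoids are finitely presented}

\begin{abstract}
We prove that the group of units of every one-relator special inverse monoid $\mathrm{Inv}\langle A\mid w=1\rangle$ is finitely presented. More generally, every subgroup of a one-relator inverse monoid $\mathrm{Inv}\langle A\mid u=v\rangle$ is coherent. We attach $2$-cells to a Sch\"utzenberger graph of the monoid and obtain a simply connected complex on which a finite-index subgroup of the corresponding maximal subgroup acts freely. The quotient is an $r$-complex, a $2$-complex modeled on a single cyclically reduced word $r$. Fundamental groups of $r$-complexes are shown to be coherent by a bound on Euler characteristics, a dimension count over a division ring, and a hierarchy of actions on trees. Conversely, the fundamental group of every finite connected $r$-complex is a maximal subgroup of a finitely presented inverse monoid all of whose relations are, in the free group, trivial or conjugate to $r^{\pm1}$.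
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The question}

An \emph{inverse monoid} is a monoid $M$ in which every element $m$ has a unique \emph{inverse} $m^{-1}$ with $mm^{-1}m=m$ and $m^{-1}mm^{-1}=m^{-1}$. Groups are inverse monoids. So is the monoid of partial injections of a set, that is, of bijections between subsets, which we write on the right and compose wherever the composite is defined; there $mm^{-1}$ is the identity map of the domain of $m$. In every inverse monoid $(mn)^{-1}=n^{-1}m^{-1}$, the elements $mm^{-1}$ and $m^{-1}m$ are idempotents, and idempotents commute.

Let $A$ be a finite alphabet, $A^{-1}$ a disjoint set of formal inverses and $A^{\pm1}=A\cup A^{-1}$. A \emph{word} is a word over $A^{\pm1}$, and $g^{-1}$ denotes the formal inverse of a word $g$. The monoid $M=\mathrm{Inv}\langle A\mid u_i=v_i\ (i\in I)\rangle$ is the quotient of the free inverse monoid on $A$ by the congruence generated by the pairs of words $(u_i,v_i)$. A map from $A$ to an inverse monoid under which $u_i$ and $v_i$ take the same value for every $i$ extends uniquely to a homomorphism on $M$. In particular there is a homomorphism $\sigma\colon M\to G$ onto the group $G=\mathrm{Gp}\langle A\mid u_i=v_i\ (i\in I)\rangle$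 with the same presentation. The presentation is \emph{special} if all relations have the form $w_i=1$. The \emph{group of units} of $M$ is the group of all $m$ with $mm^{-1}=m^{-1}m=1$.

A relation $w=1$ makes every prefix of $w$ right invertible and every suffix left invertible. The group of units records what becomes invertible on both sides, and this can be everything or nothing. Let $r$ be any word and let $f$ be the product of the words $aa^{-1}a^{-1}a$ over all $a\in A$. In $\mathrm{Inv}\langle A\mid fr=1\rangle$ the element $f$ is a product of idempotents, hence an idempotent, so $f=f\cdot fr=fr=1$; and each factor $f'=aa^{-1}$ or $a^{-1}a$ satisfies $f'=f'f=f=1$. So this monoid is the group $\mathrm{Gp}\langle A\mid r\rangle$, and every one-relator group on a finite alphabet is the group of units of a one-relator special inverse monoid. At the other extreme, $\mathrm{Inv}\langle a\mid aa^{-1}=1\rangle$ has trivial group of units: by Lemma~\ref{lem:fg} below the only candidate for a nontrivial generator is $a$, and $a$ is not a unit because it can act on $\{0,1,2,\dots\}$ as the shift $k\mapsto k+1$, which is not onto. Example~\ref{ex:halfplane} lies in between.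

It is known that the group of units of a finitely presented special inverse monoid is finitely generated. In the examples above it is also finitely presented, and with a single relation available to produce relations among units one would guess that this persists. The question, which we take from Gray and Kambites \cite{GK}, is whether it does.

\medskip
\noindent\textbf{Question.} \emph{Is the group of units of $\mathrm{Inv}\langle A\mid w=1\rangle$ finitely presented for every finite alphabet $A$ and every word $w$?}
\medskip

A group is \emph{coherent} if all its finitely generated subgroups are finitely presented. Gray and Ru\v{s}kuc showed that a positive answer implies that every one-relator group is coherent, so a proof must have at least the strength of that statement, which is a theorem of Jaikin-Zapirain and Linton.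

\subsection{Results}

\begin{theorem}\label{thm:A}
For every finite alphabet $A$ and every word $w$ over $A^{\pm1}$, the group of units of $\mathrm{Inv}\langle A\mid w=1\rangle$ is finitely presented.
\end{theorem}

The proof uses the relation $w=1$ in two ways: its special form gives finite generation, and its image in the free group $F(A)$ gives everything else. The second part therefore applies to a wider class of monoids and to all their subgroups. A \emph{subgroup} of a monoid is a subsemigroup that is a group; its identity may be any idempotent.

Throughout the paper $r=s^n$, where $s$ is a nonempty cyclically reduced word that is not a proper power and $n\ge1$. (For a cyclically reduced word, being a proper power as a word and in the free group are the same: if $y u y^{-1}$ is reduced and $u$ is cyclically reduced, then $yu^ky^{-1}$ is reduced, and it is cyclically reduced only for empty $y$.) Let $\mathcal M_r$ be the class of inverse monoids $M=\mathrm{Inv}\langle A\mid u_i=v_i\ (i\in I)\rangle$, with $A$ finite and containing the letters of $r$ and with $I$ any set, such that each $u_iv_i^{-1}$ is, in $F(A)$, either trivial or conjugate to $r^{\pm1}$, the second case occurring at least once. For such $M$ the group $G$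 is $\mathrm{Gp}\langle A\mid r\rangle$. Every $\mathrm{Inv}\langle A\mid u=v\rangle$ with $u\ne v$ in $F(A)$ lies in some $\mathcal M_r$, since $uv^{-1}$ is conjugate to a nonempty cyclically reduced word, and such a word has the form $s^n$.

An \emph{$r$-complex} (Definition~\ref{def:complex}) is a graph with edges labeled by letters, no two edges leaving a vertex having the same label, with $2$-cells attached along some of the closed paths labeled $r$. For $n=1$ these are the $2$-complexes immersed in the presentation complex of $\langle A\mid r\rangle$. A group is \emph{locally indicable} if each of its nontrivial finitely generated subgroups maps onto $\mathbb Z$.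

\begin{theorem}\label{thm:B}
Let $M=\mathrm{Inv}\langle A\mid u_i=v_i\ (i\in I)\rangle$ with $A$ finite.
\begin{enumerate}
\item[(1)] If $M\in\mathcal M_r$, or if all $u_iv_i^{-1}$ are trivial in $F(A)$, then every subgroup of $M$ is coherent. In particular this holds for every one-relator inverse monoid $\mathrm{Inv}\langle A\mid u=v\rangle$.
\item[(2)] If $M\in\mathcal M_r$ and $n=1$, then every subgroup $H$ of $M$ is locally indicable and has a $K(H,1)$ of dimension at most $2$; and if $H\neq1$ is finitely generated, then $H\cong\pi_1(Z)$ for a finite aspherical $r$-complex $Z$ with $\chi(Z)\le0$. If $M\in\mathcal M_r$ and $n\ge2$, then every maximal subgroup of $M$ has a finite-index subgroup all of whose subgroups have these properties.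
\end{enumerate}
\end{theorem}

\begin{theorem}\label{thm:C}
For every finite connected $r$-complex $Z$ over a finite alphabet $B$ there are a finite alphabet $B'\supseteq B$ and a finitely presented monoid $M=\mathrm{Inv}\langle B'\mid\dots\rangle\in\mathcal M_r$ with a maximal subgroup isomorphic to $\pi_1(Z)$. Hence for $n=1$ the finitely generated subgroups (equivalently, the finitely generated maximal subgroups) of monoids in $\mathcal M_r$ are, up to isomorphism, exactly the groups $\pi_1(Z)$ with $Z$ a finite connected $r$-complex over a finite alphabet.
\end{theorem}

The group $\mathrm{Gp}\langle A\mid r\rangle$ itself belongs to $\mathcal M_r$: add the relations $aa^{-1}=1=a^{-1}a$ to $r=1$. So Theorem~\ref{thm:B} contains the coherence of one-relator groups, and our proof does not use that theorem. Nor can Theorem~\ref{thm:B} be read off from it through $\sigma$, because $\sigma$ need not be injective on subgroups. The monoid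
\[
\mathrm{Inv}\langle a,d\mid aa^{-1}=1,\ a^{-1}a=1,\ dd^{-1}=dd^{-1}a\rangle
\]
lies in $\mathcal M_a$ and $\sigma(a)=1$, but the unit $a$ has infinite order, since the monoid acts on $\mathbb Z$ with $a$ as the shift and $d$ as the empty map.

\subsection{Method}

The proof combines ideas of Wise, Louder--Wilton and Jaikin-Zapirain--Linton with a complex attached to the Sch\"utzenberger graph. Sections~\ref{sec:schutz} and~\ref{sec:complexes} replace the monoid by an $r$-complex $Y$ and reduce Theorems~\ref{thm:A} and~\ref{thm:B} to a statement about $\pi_1(Y)$, Theorem~\ref{thm:complexes}. The complex $Y$ is usually infinite, and the task is to bound the relations of a finitely generated subgroup of $\pi_1(Y)$. Section~\ref{sec:euler} bounds the Euler characteristic of finite $r$-complexes. Section~\ref{sec:fp2} turns this bound into finite generation of the abelianized relations. Sections~\ref{sec:trees} and~\ref{sec:hierarchy} pass from abelianized relations to relations, by induction along a sequence of actions on trees. Section~\ref{sec:converse} proves Theorem~\ref{thm:C}, which is not used elsewhere.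

Besides standard facts on Bass--Serre theory, Stallings folding and homological algebra, which we recall where they are needed, we use the following published results.
\begin{enumerate}
\item[(F1)] Magnus' Freiheitssatz: if $\rho$ is a cyclically reduced word over $X^{\pm1}$ and $X'\subset X$ omits a letter that occurs in $\rho$, then $X'$ freely generates a free subgroup of $\mathrm{Gp}\langle X\mid\rho\rangle$. (The set $X$ may be infinite, since the letters not occurring in $\rho$ generate a free factor.)
\item[(F2)] Karrass--Magnus--Solitar: $s$ has order exactly $n$ in $\mathrm{Gp}\langle A\mid s^n\rangle$.
\item[(F3)] Weinbaum \cite{We}: no nonempty proper subword of a cyclically reduced word $s$ equals $1$ in $\mathrm{Gp}\langle A\mid s\rangle$.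
\item[(F4)] Brodskii, Howie \cite{BH}: $\mathrm{Gp}\langle A\mid s\rangle$ is locally indicable if $s$ is not a proper power. By the theorem of Burns and Hale it then has a total order invariant under left multiplication; comparing inverses instead gives a total order invariant under right multiplication.
\item[(F5)] Fischer--Karrass--Solitar \cite{FKS}: a one-relator group with torsion has a torsion-free subgroup of finite index.
\item[(F6)] Jaikin-Zapirain--L\'opez-\'Alvarez \cite{JL}: the group algebra of a locally indicable group over a field of characteristic $0$ embeds in a division ring.
\end{enumerate}

\section{Sch\"utzenberger graphs}\label{sec:schutz}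

\subsection{Graphs}

Graphs are taken in Serre's sense: every oriented edge $\epsilon$ has an initial vertex $\iota(\epsilon)$, a terminal vertex $\tau(\epsilon)$ and a reverse $\bar\epsilon\ne\epsilon$; a pair $\{\epsilon,\bar\epsilon\}$ is a \emph{geometric edge}. Paths are edge paths, composed from left to right, and homotopies of paths fix the endpoints. Two paths in a graph are homotopic exactly when they differ by insertions and deletions of \emph{backtracks} $\epsilon\bar\epsilon$. A graph map $p\colon\Gamma\to\Theta$ is an \emph{immersion} if it is injective on the set of edges leaving each vertex. Then a path in $\Theta$ has at most one lift with a given initial vertex and at most one with a given terminal vertex. An immersion sends paths without backtracks to paths without backtracks, so it is injective on fundamental groups.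

A graph \emph{labeled} by $A$ is a graph with a map to the rose with one vertex and oriented edge set $A^{\pm1}$; it is \emph{deterministic} if this map is an immersion, that is, if no two edges leaving a vertex have the same label. Homotopic paths have freely equal labels. In a deterministic graph consecutive edges labeled $a$ and $a^{-1}$ form a backtrack. Hence every path is homotopic to a path labeled by the free reduction of its label, and two paths from the same vertex with freely equal labels are homotopic.

\subsection{The graph $\Gamma_e$}

Let $M=\mathrm{Inv}\langle A\mid u_i=v_i\ (i\in I)\rangle$. The free inverse monoid on $A$ is the quotient of the monoid of words by the congruence generated by the \emph{Vagner pairs} $\{gg^{-1}g,\,g\}$ and $\{gg^{-1}hh^{-1},\,hh^{-1}gg^{-1}\}$, where $g,h$ are words. So two words represent the same element of $M$ if and only if they are joined by a finite sequence of \emph{elementary steps} $xuy\to xvy$, where $\{u,v\}$ is a Vagner pair or one of the pairs $\{u_i,v_i\}$.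

For an idempotent $e$ put
\[
R_e=\{m\in M: mm^{-1}=e\},\qquad H_e=\{m\in M: mm^{-1}=e=m^{-1}m\}.
\]
The set $H_e$ is a group with identity $e$. If $h$ lies in a subgroup of $M$ with identity $e$, its inverse in that subgroup is $h^{-1}$ by uniqueness of inverses, so $h\in H_e$. Thus the groups $H_e$ are the maximal subgroups of $M$, and $H_1$ is the group of units. For $m\in R_e$ and $x\in M$,
\begin{equation}\label{eq:edge}
mx\in R_e\iff mxx^{-1}=m .
\end{equation}
Indeed, if $mxx^{-1}=m$ then $(mx)(mx)^{-1}=mxx^{-1}m^{-1}=e$; and if $mxx^{-1}m^{-1}=e$ then, commuting idempotents, $mxx^{-1}=m\,m^{-1}m\,xx^{-1}=mxx^{-1}m^{-1}m=em=m$.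

The \emph{Sch\"utzenberger graph} $\Gamma_e$ has vertex set $R_e$ and an edge $m\xrightarrow{a}ma$ for each $a\in A^{\pm1}$ with $m,ma\in R_e$. By \eqref{eq:edge}, $ma\xrightarrow{a^{-1}}m$ is then also an edge, and we take it as the reverse. The graph $\Gamma_e$ is deterministic, and a path from $m$ with label $z$ ends at $mz$. It is the part of the right Cayley graph of $M$ in which every step can be undone.

\begin{lemma}\label{lem:prefix}
Every word representing an element $m\in R_e$ labels a path from $e$ to $m$ in $\Gamma_e$. In particular $\Gamma_e$ is connected.
\end{lemma}

\begin{proof}
Let $g=pq$ represent $m$. Then $pp^{-1}m=pp^{-1}pq=m$, so $pp^{-1}e=pp^{-1}mm^{-1}=e$ and $(ep)(ep)^{-1}=epp^{-1}e=e$. Thus $ep\in R_e$ for every prefix $p$ of $g$, and these elements are the vertices of a path labeled $g$ from $e$ to $em=m$.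
\end{proof}

The group $H_e$ acts on $\Gamma_e$ by left multiplication, since $(hm)(hm)^{-1}=heh^{-1}=e$, and the action preserves labels. It is free on vertices: $hm=m$ gives $h=he=hmm^{-1}=mm^{-1}=e$. To describe $H_e$ we therefore want to know the loops of $\Gamma_e$. The next lemma says that only the defining relations create loops; the Vagner relations, being free equalities, create none.

\begin{lemma}\label{lem:loops}
The group $\pi_1(\Gamma_e,e)$ is generated as a normal subgroup by the classes of the paths $\beta\rho\beta^{-1}$, where $\beta$ is a path from $e$ and $\rho$ is a closed path labeled by some $u_iv_i^{-1}$.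
\end{lemma}

\begin{proof}
Let $N$ be the normal subgroup generated by these classes. By Lemma~\ref{lem:prefix} every word $g$ representing $e$ labels a closed path at $e$; let $[g]$ be its class. Consider an elementary step $xuy\to xvy$ between words representing $e$. If $\{u,v\}$ is a Vagner pair, the two words are freely equal and $[xuy]=[xvy]$. If $\{u,v\}=\{u_i,v_i\}$, the subpaths labeled $u_i$ and $v_i$ both lead from $ex$ to $exu_i=exv_i$, and the subpaths labeled $y$ coincide; so $[xu_iy][xv_iy]^{-1}$ is the class of the path labeled $x\,u_iv_i^{-1}\,x^{-1}$, which lies in $N$. Now let $\gamma$ be a closed path at $e$ with label $z$, so that $ez=e$, and let $g$ be a word representing $e$. Then $gz$ and $g$ represent $e$ and are joined by elementary steps through words representing $e$. Hence $[g][\gamma]N=[gz]N=[g]N$ and $[\gamma]\in N$.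
\end{proof}

\begin{corollary}\label{cor:freecase}
If all $u_iv_i^{-1}$ are trivial in $F(A)$, then every subgroup of $M$ is free.
\end{corollary}

\begin{proof}
Closed paths with freely trivial labels are null-homotopic in $\Gamma_e$, so $\Gamma_e$ is a tree by Lemma~\ref{lem:loops}. The group $H_e$ acts on it freely on vertices, and no element reverses an edge because labels are preserved. A group with such an action on a tree is free, and so are its subgroups.
\end{proof}

\subsection{Finite generation of the group of units}

The following known fact is the only place where the special form of the relation is used. We include a proof for completeness.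

\begin{lemma}\label{lem:fg}
Let $M=\mathrm{Inv}\langle A\mid w=1\rangle$, let $U$ be its group of units, and let $P\subset M$ be the finite set of elements represented by prefixes of $w$. Then $R_1$ is the submonoid $\langle P\rangle$, and $U$ is generated by $P\cap U$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:prefix} a word representing $1$ labels a closed path at $1$ in $\Gamma_1$, and the elements represented by its prefixes are the vertices that the path visits. In particular $P\subseteq R_1$, and $\langle P\rangle\subseteq R_1$ because $R_1$ is closed under products.

We claim that a word representing $1$ visits only vertices in $\langle P\rangle$. This holds for the empty word, to which every such word is joined by elementary steps, so it suffices to see that a step preserves the property. The paths labeled $gg^{-1}g$ and $g$ from a given vertex visit the same vertices and have the same endpoint, and likewise for $gg^{-1}hh^{-1}$ and $hh^{-1}gg^{-1}$; so a Vagner step does not change the set of visited vertices. A step $xy\to xwy$ adds only vertices $xp$ with $p\in P$, and $x\in\langle P\rangle$ was already visited. A step $xwy\to xy$ adds no vertex. This proves the claim. If $m\in R_1$ is represented by $z$, then $zz^{-1}$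 represents $1$ and visits $m$, so $m\in\langle P\rangle$.

If $x,y\in R_1$ and $xy=u\in U$, then $u^{-1}x\cdot y=1=yy^{-1}$, so $y$ is invertible, and then $x=uy^{-1}\in U$. Writing a unit as a product $p_1\cdots p_k$ of elements of $P$ and removing the last factor repeatedly, we find that every $p_j$ is a unit.
\end{proof}

\begin{example}\label{ex:halfplane}
Let $w=aa^{-1}a^{-1}a\cdot aba^{-1}b^{-1}$ and $M=\mathrm{Inv}\langle a,b\mid w=1\rangle$, so that $G=\mathbb Z^2$ and $M\in\mathcal M_r$ for $r=aba^{-1}b^{-1}$. As in Section~\ref{sec:intro}, $a$ is a unit and $r=1$ in $M$. The closed path labeled $r$ at $1$ in $\Gamma_1$ ends with an edge $aba^{-1}\xrightarrow{b^{-1}}1$, whose reverse leads from $1$ to $b$; so $aba^{-1}=b$ and $ab=ba$. Hence $P=\{1,a,a^{-1},ab,b\}$ and $R_1=\{a^ib^j: i\in\mathbb Z,\ j\ge0\}$, and $\sigma$ maps $R_1$ bijectively onto the lattice points of the upper half-plane. An edge labeled $b^{-1}$ leaves $a^ib^j$ exactly when $j\ge1$, so $\Gamma_1$ is the square grid in the half-plane. A unit and its inverse both lie in $R_1$, so $U=\langle a\rangle\cong\mathbb Z$. Fill each square of the grid, that is, each closed path labeled $r$, with a disc. The result $K$ is the half-plane; it is simply connected,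 $U$ acts on it freely by horizontal translations, and $U=\pi_1(K/U)$, where $K/U$ is a half-infinite cylinder.

This is the general picture, and it shows the general difficulty: $K/U$ is infinite, so it does not present $U$ finitely. Here the boundary circle labeled $a$ is a finite complex with the same fundamental group and with $\chi=0$. Most of the paper is devoted to finding such a finite complex in general.
\end{example}

\section{Complexes over one relator}\label{sec:complexes}

\subsection{Definition}

The induction of Section~\ref{sec:hierarchy} replaces the rose by other graphs, so we allow an arbitrary base graph from the start. A \emph{datum} $\mathfrak X=(\Theta,s,n)$ consists of a graph $\Theta$, a nonempty cyclically reduced closed path $s=s_1\cdots s_\ell$ in $\Theta$ that is not a proper power of a closed path, and an integer $n\ge1$. Indices of the edges $s_i$ are read modulo $\ell$; cyclically reduced means $s_{i+1}\neq\bar s_i$ for all $i$. Let $p\colon\Gamma\to\Theta$ be an immersion. An \emph{$s$-cycle} in $\Gamma$ is a set $c=\{q_0,\dots,q_{n-1}\}$ of $n$ distinct vertices such that $s$ lifts to a path from $q_j$ to $q_{j+1}$ for each $j\in\mathbb Z/n$. An $s$-cycle is recovered from any of its vertices by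 lifting $s$ repeatedly, so distinct $s$-cycles are disjoint.

\begin{definition}\label{def:complex}
An \emph{$\mathfrak X$-complex} is an immersion $p\colon\Gamma\to\Theta$ together with a set $\mathcal C$ of $s$-cycles. It is realized as a $2$-complex by attaching to $\Gamma$ one $2$-cell for each $c\in\mathcal C$ along the closed lift of $s^n$ through the vertices of $c$. A \emph{morphism} is a graph map over $\Theta$ that takes the chosen $s$-cycles to chosen $s$-cycles. If $\Theta$ is the rose on an alphabet $A$ and $r=s^n$, an $\mathfrak X$-complex is called an \emph{$r$-complex over $A$}; its $1$-skeleton is a deterministic labeled graph.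
\end{definition}

Fix a numbering $q_0,\dots,q_{n-1}$ of each $c\in\mathcal C$; it is unique up to a cyclic shift. The $2$-cell of $c$ is a polygon whose boundary circle $C_c$ has vertices $(c,i)$, $i\in\mathbb Z/n\ell$, called \emph{corners}. The attaching map $f\colon C_c\to\Gamma$ sends $(c,j\ell)$ to $q_j$ and the edge from $(c,i-1)$ to $(c,i)$ to an edge over $s_i$. It is an immersion, since the two edges leaving $(c,i)$ lie over $s_{i+1}\ne\bar s_i$. A morphism extends over the $2$-cells by rotations of polygons, so it maps open $2$-cells homeomorphically onto open $2$-cells and respects their orientations.

The definition forbids two things: two $2$-cells on the same $s$-cycle, and a $2$-cell whose boundary runs several times around a closed lift of a smaller power of $s$. The first would allow a sphere made of two polygons. The second would allow the presentation complex of $\langle a\mid a^n\rangle$ with $n\ge2$. Neither space is aspherical, and both violate the bound of Proposition~\ref{prop:npi}. The two prohibitions enter the proofs through the following lemma.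

\begin{lemma}\label{lem:corners}
If two corners $(c,i)$ and $(c',i')$ are attached to the same vertex of $\Gamma$ and $i\equiv i' \pmod \ell$, then $c=c'$ and $i=i'$.
\end{lemma}

\begin{proof}
Write $i=j\ell+k$ and $i'=j'\ell+k$ with $0\le k<\ell$. The path $s_1\cdots s_k$ has at most one lift ending at the given vertex, and it has one starting at $q_j\in c$ and one starting at $q'_{j'}\in c'$. So $q_j=q'_{j'}$, hence $c=c'$, and $j=j'$ because the vertices of $c$ are distinct.
\end{proof}

For $n=1$ and $\Theta$ a rose, the lemma says that the corners at a vertex map to distinct corners of the presentation complex of $\langle A\mid r\rangle$, so the natural map to that complex is locally injective. Conversely, local injectivity at the vertices makes the $1$-skeleton deterministic and allows at most one $2$-cell with its corner $0$ at a given vertex.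

An action of a group on an $\mathfrak X$-complex by morphisms is \emph{free} if the stabilizers of all vertices and of all $c\in\mathcal C$ are trivial. A morphism cannot reverse an edge, since $p(\bar\epsilon)\neq p(\epsilon)$, so stabilizers of geometric edges are then trivial as well.

\begin{lemma}\label{lem:closure}
Subcomplexes and covering spaces of $\mathfrak X$-complexes are $\mathfrak X$-complexes. If a group $H$ acts freely on an $\mathfrak X$-complex $K$, then $K/H$ is an $\mathfrak X$-complex and $K\to K/H$ is a covering; if $K$ is simply connected, $\pi_1(K/H)\cong H$.
\end{lemma}

\begin{proof}
For subcomplexes there is nothing to prove. In a cover, the vertices $q_j$ on the boundary of a lifted $2$-cell are distinct because their images are. Two lifted $2$-cells with the same $s$-cycle lie over the same $2$-cell $c$, and both send the corner $(c,0)$ to the unique vertex of that $s$-cycle over $q_0$; two lifts of a polygon that agree at a point coincide.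

Let $H$ act freely on $K=(\Gamma,\mathcal C)$. It permutes the open cells freely, so $K\to K/H$ is a covering. Two edges of $\Gamma/H$ with the same initial vertex and the same image in $\Theta$ lift to such edges of $\Gamma$, which coincide; so $\Gamma/H\to\Theta$ is an immersion. If $q_i=hq_j$ with $q_i,q_j\in c\in\mathcal C$, then $hc$ meets $c$, so $hc=c$, $h=1$ and $i=j$; thus the image of $c$ is an $s$-cycle. If the images of $c$ and $c'$ meet, then some $hc$ meets $c'$ and $hc=c'$; thus distinct $2$-cells of $K/H$ have distinct $s$-cycles.
\end{proof}

\subsection{From the monoid to an $r$-complex}

\begin{proposition}\label{prop:reduction}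
Let $M\in\mathcal M_r$ with alphabet $A$ and let $e\in M$ be an idempotent. There are a subgroup $H_0$ of finite index in $H_e$, equal to $H_e$ if $n=1$, and a connected $r$-complex $Y$ over $A$ with $\pi_1(Y)\cong H_0$.
\end{proposition}

\begin{proof}
Recall that $\sigma$ maps $M$ onto $G=\mathrm{Gp}\langle A\mid s^n\rangle$. Let $q$ be a vertex of $\Gamma_e$ at which $r=s^n$ labels a closed path. The vertices $q,qs,\dots,qs^{n-1}$ of this path are distinct: $qs^j=qs^k$ with $0\le j<k<n$ would give $s^{k-j}=1$ in $G$, contrary to (F2). So they form an $s$-cycle. Let $\mathcal C$ be the set of all these $s$-cycles and $K=(\Gamma_e,\mathcal C)$. Thus every closed path labeled $r$ is the boundary of a $2$-cell of $K$.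

\emph{$K$ is simply connected.} By Lemma~\ref{lem:loops} it suffices to contract each closed path labeled $u_iv_i^{-1}$. It is homotopic in $\Gamma_e$ to the closed path labeled by the free reduction of $u_iv_i^{-1}$. This word is empty or of the form $yr'y^{-1}$, where $r'$ is a cyclic permutation of $r^{\pm1}$. In the second case the subpaths labeled $y$ and $y^{-1}$ are reverse to each other: the first starts at the base vertex, the reverse of the second does too, and both have label $y$. So the subpath labeled $r'$ is closed. Started at a suitable vertex it reads $r^{\pm1}$, so it bounds a $2$-cell of $K$.

\emph{A free action.} The group $H_e$ preserves labels, so it acts on $K$ by morphisms, freely on vertices. Let $G_0=G$ if $n=1$, and let $G_0$ be a torsion-free subgroup of finite index in $G$ if $n\ge2$, given by (F2) and (F5). The restriction of $\sigma$ to $H_e$ is a group homomorphism, so $H_0=H_e\cap\sigma^{-1}(G_0)$ has finite index in $H_e$. Let $h\in H_0$ stabilize $c\in\mathcal C$ and let $q\in c$. Then $hq=qs^k$ with $0\le k<n$. If $n=1$ then $k=0$. If $n\ge2$, then $\sigma(h)=\sigma(q)s^k\sigma(q)^{-1}$ has finite order and lies in $G_0$, so $s^k=1$ in $G$ and $k=0$ by (F2). Hence $hq=q$ and $h=e$. So $H_0$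 acts freely on $K$, and $Y=K/H_0$ has the required properties by Lemma~\ref{lem:closure}.
\end{proof}

The passage to $H_0$ cannot be avoided. For $M=\mathrm{Inv}\langle a\mid a^n=1\rangle=\mathbb Z/n$ the complex $K$ is a single polygon, which $H_1=\mathbb Z/n$ rotates; and for $n\geq2$ this group is not locally indicable.

Everything now depends on the following statement, in which no monoid appears. Its proof occupies Sections~\ref{sec:euler}--\ref{sec:hierarchy}.

\begin{theorem}\label{thm:complexes}
Let $Y$ be a connected $r$-complex. Then $Y$ is aspherical, and $\pi_1(Y)$ is locally indicable and coherent. Every nontrivial finitely generated subgroup of $\pi_1(Y)$ is isomorphic to $\pi_1(Z)$ for a finite aspherical $r$-complex $Z$, over the same alphabet, with $\chi(Z)\le0$.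
\end{theorem}

\begin{proof}[Proof of Theorem~\ref{thm:B}, assuming Theorem~\ref{thm:complexes}]
If all $u_iv_i^{-1}$ are trivial in $F(A)$, subgroups of $M$ are free by Corollary~\ref{cor:freecase}; finitely generated subgroups of free groups are free of finite rank, so free groups are coherent. Let $M\in\mathcal M_r$. A subgroup of $M$ lies in some $H_e$; take $H_0=\pi_1(Y)$ as in Proposition~\ref{prop:reduction}. Every subgroup of $H_0$ is the fundamental group of a connected cover of $Y$, which is an $r$-complex by Lemma~\ref{lem:closure}. Theorem~\ref{thm:complexes}, applied to that cover, gives all the properties listed in~(2), and $H_0=H_e$ if $n=1$. For (1), let $J\le H_e$ be finitely generated. Then $J\cap H_0$ has finite index in $J$, so it is finitely generated, hence finitely presented because $H_0$ is coherent. A group with a finitely presented subgroup of finite index is finitely presented. So $H_e$ and all its subgroups are coherent.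
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
The monoid $\mathrm{Inv}\langle A\mid w=1\rangle$ is a one-relator inverse monoid with $u=w$ and $v$ empty. Its group of units is coherent by Theorem~\ref{thm:B}(1) and finitely generated by Lemma~\ref{lem:fg}, hence finitely presented.
\end{proof}

\section{Euler characteristics of finite $r$-complexes}\label{sec:euler}

In this section and the next, all $r$-complexes are over a fixed alphabet $A$, and $s=s_1\cdots s_\ell$ with $s_i\in A^{\pm1}$.

\subsection{The bound}

A finite $r$-complex cannot have many $2$-cells compared with the rank of its $1$-skeleton $\Gamma$. To see this, we stack the boundary circles of the $2$-cells above $\Gamma$ at different heights and look from above. What is visible covers each vertex and each edge of $\Gamma$ exactly once, and it consists of open arcs and whole circles, so the number of arcs is $-\chi(\Gamma)$. It remains to find a visible arc in every circle. The heights are taken in the ordered group $G_s=\mathrm{Gp}\langle A\mid s\rangle$.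

\begin{example}\label{ex:stack}
Let $Z$ be the torus, with $r=s=aba^{-1}b^{-1}$, one vertex, two edges and one $2$-cell. Order $G_s=\mathbb Z^2$ lexicographically, with $a=(1,0)$ and $b=(0,1)$. Give the corner $i$ the height $s_1\cdots s_i$; the corners $0,1,2,3$ have heights $(0,0),(1,0),(1,1),(0,1)$. The highest corner is $2$. The two edges labeled $a$ start at the corners $0$ and $3$, so the upper one joins $3$ to $2$. The two edges labeled $b$ start at $0$ and $1$, so the upper one joins $1$ to $2$. The visible part is the open arc from $1$ through $2$ to $3$. There is one arc, $-\chi(\Gamma)=1$, and there is one $2$-cell.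
\end{example}

\begin{proposition}\label{prop:npi}
Let $Z$ be a finite connected $r$-complex. Then $\chi(Z)\le0$ or $Z$ is contractible. In particular $\chi(Z)\le1$.
\end{proposition}

\begin{proof}
We use induction on the number of cells of $Z=(\Gamma,\mathcal C)$. Let $\mathbb S$ be the disjoint union of the circles $C_c$, $c\in\mathcal C$, and $f\colon\mathbb S\to\Gamma$ the union of the attaching maps, an immersion. We say that a geometric edge of $\Gamma$ is covered $k$ times if $k$ geometric edges of $\mathbb S$ map to it. If $\Gamma$ has no edge, $Z$ is a point.

Suppose some edge is covered exactly once. Removing it together with the $2$-cell on it is a collapse onto a subcomplex, which is a smaller $r$-complex homotopy equivalent to $Z$, and induction applies.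

Suppose some edge is not covered. Removing it leaves either a connected complex $Z'$, and then $\chi(Z)=\chi(Z')-1\le0$, or two components $Z_1,Z_2$, and then $\chi(Z)=\chi(Z_1)+\chi(Z_2)-1$. By induction the last number is at most $0$ unless $Z_1$ and $Z_2$ are both contractible, in which case $Z$ is contractible.

It remains to treat the case that $\Gamma$ has edges and each is covered at least twice.

\emph{Heights.} By (F4), which needs that $s$ is not a proper power, $G_s$ has a right-invariant total order. Let $g_i=s_1\cdots s_i\in G_s$. Since $s=1$ in $G_s$, the index may be read modulo $\ell$, and $g_i=g_{i-1}s_i$ for all $i$. The elements $g_0,\dots,g_{\ell-1}$ are distinct, since $g_i=g_j$ with $0\le i<j<\ell$ would make the proper subword $s_{i+1}\cdots s_j$ trivial, contrary to (F3). Give the corner $(c,i)$ the height $\lambda(c,i)=g_i$. Corners of equal height have indices congruent modulo $\ell$, so by Lemma~\ref{lem:corners} distinct corners over the same vertex of $\Gamma$ have distinct heights.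

\emph{Top and bottom edges.} For an oriented edge $\epsilon$ of $\Gamma$ with label $b\in A^{\pm1}$, let $\mathbb S_\epsilon$ be the set of oriented edges of $\mathbb S$ over $\epsilon$. Since $f$ is an immersion, distinct elements of $\mathbb S_\epsilon$ start at distinct corners over $\iota(\epsilon)$, so the heights of their initial corners order $\mathbb S_\epsilon$ totally. For $\tilde\epsilon\in\mathbb S_\epsilon$ we have $\lambda(\tau(\tilde\epsilon))=\lambda(\iota(\tilde\epsilon))\,b$, whichever way $\tilde\epsilon$ runs along its circle. By right invariance the reversal $\mathbb S_\epsilon\to\mathbb S_{\bar\epsilon}$ preserves the order: edges over the same edge do not cross. So over each geometric edge of $\Gamma$ there are a well-defined \emph{top} edge and a well-defined \emph{bottom} edge of $\mathbb S$, and they differ because the edge is covered at least twice.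

\emph{The visible part.} Every vertex $x$ of $\Gamma$ lies on an edge, so there are corners over $x$; call the highest one \emph{visible}. An edge leaving a visible corner starts higher than every other edge over the same oriented edge, so both edges at a visible corner are top edges. Let $\mathbb A\subset\mathbb S$ be the union of the open top edges and the visible corners. It contains $|E|$ edges and $|V|$ corners, where $|E|$ and $|V|$ are the numbers of geometric edges and vertices of $\Gamma$, and it is open in $\mathbb S$. Each component of $\mathbb A$ is an open arc, with one more edge than corners, or a whole circle, with equally many. Hence the number of arcs is $|E|-|V|=-\chi(\Gamma)$.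

\emph{Each circle contains $n$ arcs.} Let $g_{i_+}$ and $g_{i_-}$ be the largest and the smallest of the $g_i$, and let $c\in\mathcal C$. The $n$ corners $(c,i_++k\ell)$ have the largest possible height, so they are visible. The $n$ corners $(c,i_-+k\ell)$ are lowest over their images, so the edges at them are bottom edges. These are not top edges, so these corners are not visible; in particular $i_+\not\equiv i_-\pmod\ell$. Removing them from $C_c$ leaves $n$ open segments, which contain $\mathbb A\cap C_c$, and each segment contains one of the corners $(c,i_++k\ell)$. So $C_c$ contains at least $n$ arcs of $\mathbb A$.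

Therefore $n|\mathcal C|\le-\chi(\Gamma)$, and $\chi(Z)=\chi(\Gamma)+|\mathcal C|\le-(n-1)|\mathcal C|\le0$.
\end{proof}

\subsection{Killing loops by folding}

To apply the bound to an infinite $r$-complex $Y$ we must approximate $Y$ by finite ones. Finite subcomplexes do not suffice, because enlarging a subcomplex to kill a loop may create new generators of the fundamental group. Folding kills loops without creating generators. A \emph{fold} of a labeled graph identifies two distinct edges with the same initial vertex and label, together with their terminal vertices and their reverses. A finite labeled graph becomes deterministic after finitely many folds; a fold of a connected graph is surjective on fundamental groups; and a label-preserving map to a deterministic graph factors through every fold.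

\begin{lemma}\label{lem:fold}
Let $\phi\colon Z\to Y$ be a morphism of connected $r$-complexes with $Z$ finite, and let $\gamma_1,\dots,\gamma_k$ be closed paths at a vertex $z$ of $Z$ whose images are null-homotopic in $Y$. Then $\phi$ factors through morphisms $Z\to Z'\to Y$ with $Z'$ finite and connected, such that $\pi_1(Z)\to\pi_1(Z')$ is surjective and kills all $\gamma_j$.
\end{lemma}

\begin{proof}
In the $1$-skeleton $Y^{(1)}$, the path $\phi(\gamma_j)$ is homotopic to a finite product $\prod_i\beta_{ji}\rho_{ji}^{\pm1}\beta_{ji}^{-1}$, where $\beta_{ji}$ starts at $\phi(z)$ and $\rho_{ji}$ is the boundary, labeled $r$, of a $2$-cell of $Y$. For each pair $(j,i)$ attach to $Z^{(1)}$ at $z$ an arc $\beta'_{ji}$ labeled like $\beta_{ji}$ that carries at its end a circle $\rho'_{ji}$ labeled $r$. The resulting finite connected labeled graph $\Gamma^+$ maps to $Y^{(1)}$. Fold it to a deterministic graph $\Gamma'$; the map to $Y^{(1)}$ factors through $\Gamma'$. The boundaries of the $2$-cells of $Z$ and the circles $\rho'_{ji}$ become closed paths labeled $r$ in $\Gamma'$ that map to boundaries of $2$-cells of $Y$. On each of them the vertices $q_0,\dots,q_{n-1}$ are distinct because their images in $Y$ are, so they form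 an $s$-cycle. Let $\mathcal C'$ be the set of these $s$-cycles and $Z'=(\Gamma',\mathcal C')$. This gives morphisms $Z\to Z'\to Y$ with composite $\phi$.

The group $\pi_1(\Gamma^+,z)$ is generated by $\pi_1(Z^{(1)},z)$ and the loops $\beta'_{ji}\rho'_{ji}\beta'^{-1}_{ji}$. It maps onto $\pi_1(\Gamma')$, hence onto $\pi_1(Z')$, and the latter loops die in $Z'$. So $\pi_1(Z)\to\pi_1(Z')$ is surjective. The images in $\Gamma'$ of $\gamma_j$ and of $\prod_i\beta'_{ji}\rho_{ji}'^{\pm1}\beta'^{-1}_{ji}$ start at the same vertex, and their labels are freely equal because their images in $Y^{(1)}$ are homotopic. So they are homotopic in $\Gamma'$, and the second is null-homotopic in $Z'$.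
\end{proof}

\begin{proposition}\label{prop:aspherical}
Connected $r$-complexes are aspherical.
\end{proposition}

\begin{proof}
The universal cover $K$ is a simply connected $r$-complex. Suppose that $\zeta\ne0$ is a cellular $2$-cycle of $K$, and let $Z\subset K$ be a finite connected subcomplex containing its support. Apply Lemma~\ref{lem:fold} to the inclusion $Z\to K$ and to finitely many generators of $\pi_1(Z)$. We obtain $Z\to Z'\to K$ with $Z'$ finite and simply connected. The composite is injective on cellular $2$-chains, so $\zeta$ maps to a nonzero $2$-cycle of $Z'$. Then $\chi(Z')=1+b_2(Z')\ge2$, contrary to Proposition~\ref{prop:npi}. So $H_2(K;\mathbb Z)=0$, and a simply connected $2$-complex with $H_2=0$ is contractible by the theorems of Hurewicz and Whitehead.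
\end{proof}

\begin{lemma}\label{lem:approx}
Let $Y$ be a connected $r$-complex such that $H=\pi_1(Y,y)$ is generated by $d$ elements. There are finite connected $r$-complexes and morphisms $Z_0\to Z_1\to Z_2\to\cdots$, with compatible morphisms $Z_i\to Y$, such that the groups $H_i=\pi_1(Z_i)$ are generated by $d$ elements, all maps $H_i\to H_{i+1}$ and $H_i\to H$ are surjective, and the kernel of $H_0\to H$ is the increasing union of the kernels of $H_0\to H_i$. Thus $H=\varinjlim H_i$.
\end{lemma}

\begin{proof}
Represent the generators by closed paths at $y$, take a wedge of at most $d$ circles labeled like the nonempty ones, and fold it. The result $Z_0$ is a finite connected $r$-complex without $2$-cells; it maps to $Y$, the group $H_0$ is generated by $d$ elements, and $H_0\to H$ is onto. Enumerate, with repetitions if necessary, the countably many closed paths $\gamma_1,\gamma_2,\dots$ at the base vertex of $Z_0$ that become null-homotopic in $Y$, and obtain $Z_i$ from $Z_{i-1}$ by applying Lemma~\ref{lem:fold} to the image of $\gamma_i$.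
\end{proof}

To prove that $H$ is finitely presented is to prove that the sequence $H_0\to H_1\to\cdots$ stabilizes. The next section shows that it stabilizes in a linearized sense.

\section{Local indicability and the property $FP_2(\mathbb Q)$}\label{sec:fp2}

Modules over $\mathbb QH$ are left modules unless stated otherwise, and $\mathbb Q$ is the trivial module. A group $H$ is \emph{of type $FP_2(\mathbb Q)$} if there is an exact sequence $P_2\to P_1\to P_0\to\mathbb Q\to0$ with finitely generated projective $\mathbb QH$-modules $P_k$. We use Schanuel's lemma in the following form: if $0\to L\to P_1\to P_0\to\mathbb Q\to0$ and $0\to L'\to P_1'\to P_0'\to\mathbb Q\to0$ are exact and the $P_k,P'_k$ are projective, then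
\begin{equation}\label{eq:schanuel}
L\oplus P_1'\oplus P_0\cong L'\oplus P_1\oplus P_0'.
\end{equation}
If $H$ is generated by $h_1,\dots,h_d$, sending the $k$-th basis vector to $h_k-1$ gives an exact sequence
\begin{equation}\label{eq:relseq}
0\to L\to\mathbb QH^d\to\mathbb QH\to\mathbb Q\to0 .
\end{equation}
This is the augmented rational chain complex of the Cayley graph of $H$. That graph is the cover of the rose with fundamental group $R=\ker(F\to H)$, where $F$ is free of rank $d$; so $L\cong\mathbb Q\otimes R_{\mathrm{ab}}$, with $H$ acting by conjugation. By \eqref{eq:schanuel}, $H$ is of type $FP_2(\mathbb Q)$ if and only if $L$ is finitely generated. The property thus says that $H$ has finitely many relations up to conjugation after the relation subgroup has been made abelian and tensored with $\mathbb Q$.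

For a right $\mathbb QH$-module $N$ we write $H_k(H;N)=\mathrm{Tor}_k^{\mathbb QH}(N,\mathbb Q)$. It is computed by the bar complex, whose $k$-th term is $N\otimes_{\mathbb Q}\mathbb Q[H^k]$. If $H=\varinjlim H_i$ and $N$ is regarded as a module over each $H_i$, the bar complex of $H$ is the direct limit of those of the $H_i$; direct limits are exact, so $H_k(H;N)=\varinjlim H_k(H_i;N)$.

The Euler characteristic bounds the second homology of the groups $H_i$ of Lemma~\ref{lem:approx} with coefficients in any ring in which dimensions can be counted. With coefficients $\mathbb Q$ this bounds only $\mathbb Q\otimes_{\mathbb QH}L$, and much of $L$ may be lost in the tensor product. With coefficients in a division ring that \emph{contains} $\mathbb QH$ nothing is lost. To obtain such a ring from (F6) we first need local indicability.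

\begin{proposition}\label{prop:fp2}
Let $Y$ be a connected $r$-complex. Then $\pi_1(Y)$ is locally indicable, and every finitely generated subgroup of $\pi_1(Y)$ is of type $FP_2(\mathbb Q)$.
\end{proposition}

\begin{proof}
A finitely generated subgroup is the fundamental group of a connected cover of $Y$, which is an $r$-complex. So in both parts we may assume that the subgroup is $H=\pi_1(Y)$, generated by $d$ elements, and we take $Z_i$ and $H_i$ as in Lemma~\ref{lem:approx}.

\emph{Local indicability.} Let $H\ne1$. Since $H_i$ maps onto $H$, no $Z_i$ is contractible, so $\chi(Z_i)\le0$ by Proposition~\ref{prop:npi} and $b_1(Z_i)=1+b_2(Z_i)-\chi(Z_i)\ge1$. The maps $H_1(H_i;\mathbb Q)\to H_1(H_{i+1};\mathbb Q)$ are surjections of nonzero finite-dimensional spaces, so they are eventually isomorphisms and the limit $H_1(H;\mathbb Q)$ is nonzero. A finitely generated group with infinite abelianization maps onto $\mathbb Z$.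

\emph{The bound on $H_2$.} By the first part $H$ is locally indicable. Let $D$ be a division ring containing $\mathbb QH$, given by (F6). It is a left vector space over itself and a right module over $\mathbb QH$, and over $\mathbb QH_i$ through $H_i\to H$; so all homology groups with coefficients in $D$ are left $D$-vector spaces. Put $\delta_k=\dim_DH_k(H_i;D)$. By Proposition~\ref{prop:aspherical} the cellular chain complex of the universal cover of $Z_i$ is a free resolution of $\mathbb Q$ over $\mathbb QH_i$ whose ranks are the numbers of cells of $Z_i$. Hence $\delta_0-\delta_1+\delta_2=\chi(Z_i)\le1$. On the other hand, a free resolution that begins as in \eqref{eq:relseq} computes the same homology from a complex $\cdots\to D^d\to D$. The last map has cokernel of dimension $\delta_0$, so its kernel has dimension $d-1+\delta_0$ and $\delta_1\le d-1+\delta_0$. Therefore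
\[
\delta_2=\chi(Z_i)+\delta_1-\delta_0\le 1+(d-1)=d .
\]
The bound does not depend on $i$. Any $d+1$ elements of $H_2(H;D)=\varinjlim H_2(H_i;D)$ come from one $H_2(H_i;D)$, where they are linearly dependent. So $\dim_DH_2(H;D)\le d$.

\emph{Finite generation of $L$.} Let $L$ be as in \eqref{eq:relseq} for $H$. Since $Y$ is an aspherical $2$-complex, there is a free resolution $0\to C_2\to C_1\to C_0\to\mathbb Q\to0$ over $\mathbb QH$, and \eqref{eq:schanuel} shows that $L$ is a direct summand of a free module. Let $\mathfrak a$ be the augmentation ideal. The long exact sequences of $0\to L\to\mathbb QH^d\to\mathfrak a\to0$ and $0\to\mathfrak a\to\mathbb QH\to\mathbb Q\to0$ give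
\[
\ker\bigl(D\otimes_{\mathbb QH}L\to D^d\bigr)\cong\mathrm{Tor}_1^{\mathbb QH}(D,\mathfrak a)\cong\mathrm{Tor}_2^{\mathbb QH}(D,\mathbb Q)=H_2(H;D),
\]
so $\dim_D(D\otimes_{\mathbb QH}L)\le2d$. Write $L\oplus L'=\mathbb QH^{(\Lambda)}$, the free module with basis $\Lambda$. The image of $D\otimes_{\mathbb QH}L$ in $D^{(\Lambda)}$ is spanned by finitely many vectors of finite support, so it lies in $D^{\Lambda_0}$ for a finite subset $\Lambda_0\subseteq\Lambda$. For $x\in L$ the coordinates of $1\otimes x$ in $D^{(\Lambda)}$ are those of $x$, and $\mathbb QH\to D$ is injective; so $L\subseteq\mathbb QH^{\Lambda_0}$. The projection $\mathbb QH^{(\Lambda)}\to L$ is the identity on $L$, so it maps $\mathbb QH^{\Lambda_0}$ onto $L$, and $L$ is finitely generated.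
\end{proof}

\section{From $FP_2(\mathbb Q)$ to finite presentability}\label{sec:trees}

Let $J$ be of type $FP_2(\mathbb Q)$ and a quotient of a finitely presented group $P$. Finitely many further relations make the kernel of $P\to J$ rationally perfect, that is, kill its abelianization tensored with $\mathbb Q$. This does not make it trivial, unless we know that it belongs to a class of groups in which only the trivial group is rationally perfect. Free groups form such a class.

\begin{lemma}\label{lem:freekernel}
Let $J=\varinjlim P_i$ be the limit of a directed system of finitely presented groups such that each kernel $\ker(P_i\to J)$ is free. If $J$ is finitely generated and of type $FP_2(\mathbb Q)$, then $J$ is finitely presented.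
\end{lemma}

\begin{proof}
Since $J$ is finitely generated, there is an index $i$ with $P_i\to J$ surjective; let $N$ be the kernel. Let $F\to P_i$ be a surjection from a free group of finite rank and $R=\ker(F\to J)$. As explained after \eqref{eq:relseq}, $\mathbb Q\otimes R_{\mathrm{ab}}$ is a finitely generated $\mathbb QJ$-module. The map $R\to N$ is onto and compatible with conjugation, so $\mathbb Q\otimes N_{\mathrm{ab}}$ is finitely generated as well. Choose $\nu_1,\dots,\nu_k\in N$ whose images generate it, and let $N_0\le N$ be their normal closure in $P_i$. The image of $N_0$ in $\mathbb Q\otimes N_{\mathrm{ab}}$ contains the images of all conjugates of the $\nu_j$ and so spans it; hence $\mathbb Q\otimes(N/N_0)_{\mathrm{ab}}=0$.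

The $\nu_j$ die in $J$, so they die in $P_{i'}$ for some $i'\ge i$. Let $J'$ be the image of $P_i$ in $P_{i'}$. The map $J'\to J$ is onto, and its kernel is the image of $N$. This image is a quotient of $N/N_0$, so it is rationally perfect, and it is a subgroup of the free group $\ker(P_{i'}\to J)$, so it is free. Hence it is trivial and $J'\to J$ is an isomorphism.

Composing $P_{i'}\to J$ with the inverse isomorphism gives a retraction $\rho\colon P_{i'}\to J'$. Let $X$ be a finite generating set of $P_{i'}$ and $Q$ the normal closure of the elements $x^{-1}\rho(x)$, $x\in X$. They lie in $\ker\rho$ because $\rho^2=\rho$. The maps $g\mapsto gQ$ and $g\mapsto\rho(g)Q$ are homomorphisms that agree on $X$, so they are equal, and $\ker\rho\subseteq Q$. Thus $J\cong P_{i'}/Q$ is finitely presented.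
\end{proof}

The system of Lemma~\ref{lem:approx} does not serve here. Its kernels are locally indicable, but this property speaks only about finitely generated subgroups, and we do not know that the kernels are finitely generated. Systems with free kernels come from actions on trees. We recall the facts from Bass--Serre theory that we need.

A \emph{graph of groups} consists of a connected graph $\Omega$, groups $J_v$ for the vertices, groups $J_\epsilon=J_{\bar\epsilon}$ for the edges, and injective homomorphisms $\alpha_\epsilon\colon J_\epsilon\to J_{\iota(\epsilon)}$. Its fundamental group with respect to a maximal tree $\Omega_0$ is generated by the $J_v$ and letters $t_\epsilon$, subject to the relations of the $J_v$ and to $t_{\bar\epsilon}=t_\epsilon^{-1}$, $t_\epsilon=1$ for $\epsilon$ in $\Omega_0$, and $t_\epsilon^{-1}\alpha_\epsilon(g)t_\epsilon=\alpha_{\bar\epsilon}(g)$ for $g\in J_\epsilon$. An action on a tree is \emph{without inversions} if no element sends an edge to its reverse.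
\begin{enumerate}
\item[(T1)] The vertex groups embed in the fundamental group, which acts without inversions on a tree whose vertex stabilizers are the conjugates of the vertex groups. Killing the vertex groups maps it onto $\pi_1(\Omega)$.
\item[(T2)] A group $J$ acting without inversions on a tree $T$ is the fundamental group of a graph of groups on $T/J$ whose vertex groups are vertex stabilizers. If these are trivial, $J$ is free.
\item[(T3)] Let $\Omega$ be a connected graph, and let a CW complex be built from connected complexes $W_v$, one for each vertex, by attaching for each geometric edge a cylinder $E\times[0,1]$, with $E$ connected, along cellular $\pi_1$-injective maps from its ends to the two adjacent $W_v$. Then its fundamental group is that of the graph of groups on $\Omega$ formed by the $\pi_1(W_v)$ and $\pi_1(E)$. If it is simply connected, (T1) shows that $\Omega$ is a tree and all $W_v$ are simply connected.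
\end{enumerate}

\begin{proposition}\label{prop:tree}
Let $J$ be finitely generated and of type $FP_2(\mathbb Q)$, acting without inversions on a tree $T$ with coherent vertex stabilizers. Then $J$ is finitely presented.
\end{proposition}

\begin{proof}
Let $g_1,\dots,g_m$ generate $J$ and let $v_0$ be a vertex of $T$. The union of the $J$-translates of $v_0$ and of the geodesics $[v_0,g_kv_0]$ is connected, so it is a $J$-invariant subtree with finite quotient. By (T2), $J$ is the fundamental group of a graph of groups on a finite graph $\Omega$ with coherent vertex groups $J_v$. The groups $J_v$ and $J_\epsilon$ need not be finitely generated, so we exhaust them.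

Consider all families $i=(A_v,B_\epsilon)$ of finitely generated subgroups $A_v\le J_v$ and $B_\epsilon=B_{\bar\epsilon}\le J_\epsilon$ with $\alpha_\epsilon(B_\epsilon)\le A_{\iota(\epsilon)}$. They form a directed set under inclusion, since the subgroups generated by two families form a family. Each family is a graph of groups on $\Omega$; let $P_i$ be its fundamental group, always with respect to the same maximal tree. Since $\Omega$ is finite, given finite subsets of the $J_v$ and $J_\epsilon$ are contained in some family. So every generator of the presentation of $J$ occurs in some $P_i$ and every defining relation holds in some $P_i$; that is, $J=\varinjlim P_i$. Each $P_i$ is finitely presented: the $A_v$ are finitely presented because the $J_v$ are coherent, and the edge relations are needed only for generators of the $B_\epsilon$. The map $P_i\to J$ restricts to the inclusion $A_v\le J_v\le J$, so its kernel meets every conjugate of every $A_v$ trivially. By (T1) the kernel acts on the tree of $P_i$ with trivial vertex stabilizers, and by (T2) it is free. Lemma~\ref{lem:freekernel} applies.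
\end{proof}

\section{The hierarchy}\label{sec:hierarchy}

Proposition~\ref{prop:tree} reduces the coherence of a group to that of vertex stabilizers. We now construct a tree for a group acting freely on a simply connected $\mathfrak X$-complex, such that the vertex stabilizers act on simply connected complexes for a simpler datum. Simpler means that $s$ crosses itself less; the induction ends when $s$ is an embedded circle.

\begin{example}\label{ex:strips}
Let $\Theta$ be the rose with vertex $x$ and edges $a,b$, let $s=ab\bar a\bar b$ and $n=1$, and let $H=\mathbb Z^2$ act on the plane $K$ tiled by unit squares. Give $a$ the weight $1$ and $b$ the weight $0$, so that $s$ has weight $0$. The corresponding cyclic cover of $\Theta$ has vertices $x_k$, edges $a_k\colon x_k\to x_{k+1}$ and loops $b_k$ at $x_k$, and $s$ lifts to the closed path $\hat s=a_0b_1\bar a_0\bar b_0$. Its support $\Delta$ has vertices $x_0,x_1$ and edges $a_0,b_0,b_1$. The part $K_j$ of $K$ over the $j$-th translate of $\Delta$ is the vertical strip between the first coordinates $j$ and $j+1$. Consecutive strips meet in a line, the strips are the vertices of a tree, namely a line, and the stabilizer of a strip is the group $\mathbb Z$ of vertical translations.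 The strip $K_0$ is a simply connected complex for the datum $(\Delta,\hat s,1)$. Repeat with weights $1,1,0$ for $b_0,b_1,a_0$: now $\hat s$ lifts to an embedded square, and the strip is cut into its squares.
\end{example}

In the example the pieces are visibly simply connected. In general this follows from (T3) once the intersections are known to be $\pi_1$-injective, and that is supplied by the Freiheitssatz.

\begin{lemma}\label{lem:freiheit}
Let $\rho$ be a nonempty cyclically reduced closed path in a graph $\Delta$, and let $\Upsilon\subset\Delta$ be a subgraph that does not contain some edge $\epsilon$ traversed by $\rho$. Then every component of $\Upsilon$ is $\pi_1$-injective in $\Delta\cup_\rho D^2$.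
\end{lemma}

\begin{proof}
Connected subgraphs of graphs are $\pi_1$-injective. This settles the components of $\Upsilon$ outside the component of $\Delta$ containing $\rho$, so we assume that $\Delta$ is connected. Let $\Delta'$ be $\Delta$ with the geometric edge of $\epsilon$ removed. If $\Delta'$ has two components, add to $\Delta$ a new edge joining them; injectivity into the larger complex implies injectivity into the smaller. So we may assume that $\Delta'$ is connected. A maximal tree $T_0$ of $\Delta'$ is a maximal tree of $\Delta$, and $\pi_1(\Delta)$ is free on the geometric edges outside $T_0$. Let $\rho'$ be the word obtained by reading the edges of $\rho$ outside $T_0$; it involves $\epsilon$, and $\pi_1(\Delta\cup_\rho D^2)$ is the one-relator group with relator $\rho'$. The word $\rho'$ is cyclically reduced. Indeed, two cyclically consecutive letters $\epsilon',\bar\epsilon'$ would be separated in $\rho$ by a closed path in $T_0$ without backtracks, which is trivial, so they would form a backtrack of the cyclic path $\rho$. By (F1) the generators other than $\epsilon$, which form a basis of $\pi_1(\Delta')$, freely generate a free subgroup; so $\Delta'$ is $\pi_1$-injective in $\Delta\cup_\rho D^2$. Finally $\Upsilon\subseteq\Delta'$.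
\end{proof}

\begin{proposition}\label{prop:hierarchy}
Let $\mathfrak X=(\Theta,s,n)$ be a datum and let a group $H$ act freely on a simply connected $\mathfrak X$-complex $K$. If every finitely generated subgroup of $H$ is of type $FP_2(\mathbb Q)$, then $H$ is coherent.
\end{proposition}

\begin{proof}
Let $p\colon K^{(1)}\to\Theta$ be the immersion and $\mathcal C$ the set of $s$-cycles of $K$. Let $S\subseteq\Theta$ be the support of $s$, the subgraph formed by the vertices and edges that $s$ traverses, and let
\[
\kappa(\mathfrak X)=2\ell-|V(S)|-|E(S)|,
\]
where $E(S)$ is the set of geometric edges. A closed path of length $\ell$ meets at most $\ell$ vertices and $\ell$ edges, so $\kappa\geq0$. We use induction on $\kappa$, for all $\mathfrak X$, $K$ and $H$ at once. The graph $S$ is finite and connected, and every vertex has valence at least $2$ because $s$ is cyclically reduced. Since $\chi(S)$ is the sum of the numbers $1-\frac12\,\mathrm{valence}$, either $S$ is a circle or $\pi_1(S)$ has rank at least $2$.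

\medskip
\noindent\textbf{Case 1: $S$ is a circle.} The path $s$ has no backtracks and is not a proper power, so it runs around $S$ once. Let $c\in\mathcal C$. Two corners of $C_c$ attached to the same vertex have the same image in $S$, so their indices agree modulo $\ell$, and they are equal by Lemma~\ref{lem:corners}. Thus the immersion $C_c\to K^{(1)}$ is injective on vertices, and so is an embedding. The graph $p^{-1}(S)$ immerses in a circle, so its vertices have valence at most $2$, and the image of $C_c$ is a component of $p^{-1}(S)$. The cycle $c$ is the set of vertices of this component over the initial vertex of $s$, so different cycles give different components. Hence the closed $2$-cells of $K$ are disjoint embedded discs. Let $T$ be the graph obtained from $K$ by collapsing each disc to a point. By (T3), with the discs and the remaining vertices as vertex spaces and points as edge spaces, $T$ is a tree. The group $H$ acts on $T$ without inversions, and vertex stabilizers are trivial because the action on $K$ is free. So $H$ is free, hence coherent.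

\medskip
\noindent\textbf{Case 2: $\pi_1(S)$ has rank at least $2$.} Evaluation at the class of $s$ is a homomorphism $\mathrm{Hom}(H_1(S),\mathbb Z)\to\mathbb Z$ from a free abelian group of rank at least $2$, so its kernel contains a nonzero element. Represent it by a \emph{weight} $\omega$ on the oriented edges of $S$: an integer-valued function with $\omega(\bar\epsilon)=-\omega(\epsilon)$, equal to $0$ on a maximal tree, and extended additively to paths. Then $\omega(s)=0$, and $\omega(\gamma)\ne0$ for some closed path $\gamma$ in $S$.

\emph{Step 1: the cyclic cover and the block $\Delta$.} Choose an orientation $E^+$ of $\Theta$, one edge from each geometric edge. For a weight $\omega$ on $\Theta$ let $\Theta_\omega$ be the graph with vertices $x_k$ and edges $\epsilon_k\colon x_k\to y_{k+\omega(\epsilon)}$, where $x\in V(\Theta)$, $\epsilon\colon x\to y$ in $E^+$ and $k\in\mathbb Z$, together with their reverses. It covers $\Theta$, the shift $t\colon k\mapsto k+1$ is a deck transformation, and the lift of a path $\beta$ from $x$ to $y$ that starts at $x_k$ ends at $y_{k+\omega(\beta)}$. The part over $S$ depends only on $\omega|_S$. Let $\hat s$ be the lift of $s$ that starts at index $0$, and $S_0$ its support. The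 path $\hat s$ is closed because $\omega(s)=0$. It is cyclically reduced and not a proper power, since a backtrack or a root of $\hat s$ would project to one of $s$.

We want a subgraph $\Delta\supseteq S_0$ whose translates cover $\Theta_\omega$, such that the translates containing a given cell are consecutive. The support $S_0$ itself may fail: for $s=aab\bar a\bar a\bar b$ with $\omega(a)=1$, $\omega(b)=0$ it contains $b_0$ and $b_2$ but not $b_1$. So we fill the gaps. For a cell $\xi$ of $S$, that is, a vertex or an edge in $E^+$, let $m^-_\xi$ and $m^+_\xi$ be the least and the greatest $k$ with $\xi_k\in S_0$; they exist since $S_0$ is finite and maps onto $S$. For a vertex $x$ outside $S$ put $m_x^-=m_x^+=0$. For an edge $\epsilon\colon x\to y$ in $E^+$ outside $S$ define $\omega(\epsilon)=m^-_y-m^-_x$ and $m^-_\epsilon=m^+_\epsilon=m^-_x$. This extends $\omega$ to $\Theta$. Let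
\[
\Delta=\{\xi_k:\ \xi\text{ a cell of }\Theta,\ m^-_\xi\le k\le m^+_\xi\}\supseteq S_0 .
\]
The set $\Delta$ is a subgraph. For $\epsilon\colon x\to y$ in $S$, the endpoints of $\epsilon_{m^-_\epsilon}$ and $\epsilon_{m^+_\epsilon}$ lie in $S_0$, so $m_x^-\le m_\epsilon^-\le m_\epsilon^+\le m_x^+$ and $m_y^-\le m_\epsilon^-+\omega(\epsilon)\le m_\epsilon^++\omega(\epsilon)\le m_y^+$, which places the endpoints of all intermediate $\epsilon_k$ in $\Delta$. For $\epsilon\colon x\to y$ outside $S$, the edge $\epsilon_{m^-_x}$ joins $x_{m^-_x}$ to $y_{m^-_y}$; the extension of $\omega$ was chosen for this. Moreover
\begin{equation}\label{eq:interval}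
\xi_k\in t^j\Delta\iff k-m_\xi^+\le j\le k-m_\xi^- .
\end{equation}

Put $\Upsilon=\Delta\cap t\Delta$ and fix an edge $\epsilon\in E^+$ of $S$. By \eqref{eq:interval}, $\epsilon_{m^-_\epsilon}\notin t\Delta$, and this edge is traversed by $\hat s$; also $\epsilon_{m^+_\epsilon+1}\notin\Delta$, and this edge is traversed by $t\hat s$. Let $X_j=t^j\Delta\cup_{t^j\hat s^n}D^2$. By Lemma~\ref{lem:freiheit}, every component of $t^j\Upsilon$ is $\pi_1$-injective both in $X_j$ and in $X_{j+1}$.

\emph{Step 2: levels in $K$.} The weight $\omega\circ p$ vanishes on backtracks and on boundaries of $2$-cells, and $K$ is simply connected. So the weight of a path from a base vertex to $x$ depends only on $x$ and defines a \emph{level} $\eta\colon V(K)\to\mathbb Z$ with $\eta(y)-\eta(x)=\omega(p(\epsilon))$ for every edge $\epsilon\colon x\to y$. The rule $x\mapsto p(x)_{\eta(x)}$ extends to a lift $\hat p\colon K^{(1)}\to\Theta_\omega$ of $p$, which is an immersion because $p$ is. For $h\in H$ the number $\eta(hx)-\eta(x)$ takes the same value at both ends of an edge, because $p(h\epsilon)=p(\epsilon)$; as $K$ is connected it is a constant $\varphi(h)$. Then $\varphi\colon H\to\mathbb Z$ is a homomorphism and $\hat p\circ h=t^{\varphi(h)}\circ\hat p$.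 Since $\omega(s)=0$, the level is constant on each $c\in\mathcal C$, with value $\eta(c)$ say, and $\hat p$ maps the lift of $s$ from $q_i$ to $q_{i+1}$ onto $t^{\eta(c)}\hat s$. Let $K_j$ be the subcomplex formed by the graph $\hat p^{-1}(t^j\Delta)$ and the $2$-cells $c$ with $\eta(c)=j$. Then:
\begin{enumerate}
\item[(a)] for every open cell $\xi$ of $K$ the set $I_\xi=\{j:\xi\subseteq K_j\}$ is a nonempty finite interval of integers, by \eqref{eq:interval} for vertices and edges, and a single integer for $2$-cells;
\item[(b)] $K_j\cap K_{j+1}=\hat p^{-1}(t^j\Upsilon)$ is a graph;
\item[(c)] $hK_j=K_{j+\varphi(h)}$ for $h\in H$.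
\end{enumerate}

\emph{Step 3: separating the pieces.} A cell may lie in three or more $K_j$, so $K$ itself does not have the form required in (T3). We pull the pieces apart along a new coordinate. Let $|I_\xi|\subset\mathbb R$ be the convex hull of $I_\xi$ and
\[
K^*=\bigcup_\xi\ \xi\times|I_\xi|\ \subseteq\ K\times\mathbb R ,
\]
where $\mathbb R$ is subdivided at the integers. If $\xi'$ meets the closure of $\xi$ then $I_{\xi'}\supseteq I_\xi$, because the $K_j$ are subcomplexes; so $K^*$ is a subcomplex. We claim that the projection $K^*\to K$ is a homotopy equivalence. This is where (a) is used. Let $K^*_m$ be the part of $K^*$ over the $m$-skeleton. The map $K^*_0\to K^{(0)}$ is a disjoint union of maps from compact intervals or points to points. For $m=1,2$, the space $K^*_m$ is obtained from $K^*_{m-1}$ by attaching $D^m\times|I_\xi|$ along $\partial D^m\times|I_\xi|$ for all $m$-cells $\xi$, compatibly with the attaching of $D^m$ along $\partial D^m$ to $K^{(m-1)}$. The projections $\bigsqcup D^m\times|I_\xi|\to\bigsqcup D^m$ and $\bigsqcup\partial D^m\times|I_\xi|\to\bigsqcup\partial D^m$ are homotopy equivalences, and so is $K^*_{m-1}\to K^{(m-1)}$ by induction. The gluing lemma states that a map between two adjunction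 spaces formed along cofibrations is a homotopy equivalence if it is induced by compatible homotopy equivalences of the three constituents. So $K^*_m\to K^{(m)}$ is a homotopy equivalence, and $K^*=K^*_2$ is simply connected.

\emph{Step 4: the tree.} We have $K^*\cap(K\times\{j\})=K_j\times\{j\}$ and $K^*\cap(K\times(j,j+1))=(K_j\cap K_{j+1})\times(j,j+1)$. Let $T$ be the graph whose vertices are the pairs $(j,W)$ with $W$ a component of $K_j$, and whose geometric edges are the pairs $(j,E)$ with $E$ a component of $K_j\cap K_{j+1}$, joining the components of $K_j$ and $K_{j+1}$ that contain $E$. Then $K^*$ is built from the spaces $W$ and the cylinders $E\times[j,j+1]$ as in (T3), and $T$ is connected because $K^*$ is. We check injectivity. Let $j'\in\{j,j+1\}$ and let $W$ be the component of $K_{j'}$ containing $E$. The map $\hat p$ immerses $E$ in a component of $t^j\Upsilon$, so by Step 1 the map $\pi_1(E)\to\pi_1(X_{j'})$ is injective. It factors through $\pi_1(W)$, because $\hat p$ maps $W^{(1)}$ to $t^{j'}\Delta$ and the boundary of each $2$-cell of $W$ to $t^{j'}\hat s^n$, which is null-homotopic in $X_{j'}$. So $\pi_1(E)\to\pi_1(W)$ is injective. By (T3), $T$ is a tree and every $W$ is simply connected. By (c), $H$ acts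 on $T$ by $h(j,W)=(j+\varphi(h),hW)$. An element reversing an edge between the levels $j$ and $j+1$ would have $\varphi(h)=1$ and $\varphi(h)=-1$, so there are no inversions.

\emph{Step 5: induction.} Let $v=(j,W)$ be a vertex of $T$ with stabilizer $H_v$, and let $\mathfrak X'=(t^j\Delta,t^j\hat s,n)$, a datum by Step 1. Through $\hat p$, the complex $W$ is a simply connected $\mathfrak X'$-complex: by Step 2 the $s$-cycles of its $2$-cells are $t^j\hat s$-cycles. For $h\in H_v$ we have $\varphi(h)=0$, so $\hat p\circ h=\hat p$; thus $H_v$ acts on $W$ by morphisms, and freely. The support of $t^j\hat s$ is $t^jS_0$, and $S_0\to S$ is surjective on vertices and edges. If it were bijective on both, it would be an isomorphism and $\gamma$ would have a closed lift in $\Theta_\omega$, contrary to $\omega(\gamma)\ne0$. Hence $\kappa(\mathfrak X')<\kappa(\mathfrak X)$. The hypothesis on finitely generated subgroups passes to $H_v$, so $H_v$ is coherent by induction. Let $J\le H$ be finitely generated. It is of type $FP_2(\mathbb Q)$ and acts on $T$ without inversions, with coherent vertex stabilizers $J\cap H_v$. By Proposition~\ref{prop:tree}, $J$ is finitely presented.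
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:complexes}]
Asphericity is Proposition~\ref{prop:aspherical}, and local indicability is part of Proposition~\ref{prop:fp2}. The universal cover of $Y$ is a simply connected $r$-complex on which $\pi_1(Y)$ acts by deck transformations. These are morphisms, and the action is free because the covering map is injective on each open cell, so that a deck transformation stabilizing a cell has a fixed point. Propositions~\ref{prop:fp2} and~\ref{prop:hierarchy} show that $\pi_1(Y)$ is coherent.

Let $H\ne1$ be a finitely generated subgroup, $H=\pi_1(Y')$ for a connected cover $Y'$ of $Y$, and take $Z_i\to Y'$ as in Lemma~\ref{lem:approx}. Since $H$ is finitely presented and $H_0$ is finitely generated, the kernel of $H_0\to H$ is the normal closure of finitely many elements. They die in $H_i$ for large $i$, and then $H_i\to H$ is an isomorphism. Such a $Z_i$ is aspherical by Proposition~\ref{prop:aspherical}; it is not contractible, so $\chi(Z_i)\le0$ by Proposition~\ref{prop:npi}.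
\end{proof}

This completes the proofs of Theorems~\ref{thm:A} and~\ref{thm:B}.

\section{Realizing $r$-complexes by monoids}\label{sec:converse}

Given $Z$, we want a monoid one of whose Sch\"utzenberger graphs is the $1$-skeleton of the universal cover of $Z$. In terms of partial injections, an idempotent is a subset, and $e=eg$ says that $g$ fixes the subset pointwise. So we introduce one idempotent $e_x$ for each vertex $x$ of $Z$, standing for the set of vertices over $x$, and write down that each edge of $Z$ can be read from $e_x$ and that each $2$-cell closes up. To have $e_x$ available we add a new letter $b_x$, realized by a new edge hanging at $x$.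

\begin{proof}[Proof of Theorem~\ref{thm:C}]
Let $Z=(\Gamma,\mathcal C)$ be a finite connected $r$-complex over $B$. Let $B'=B\cup\{b_x:x\in V(\Gamma)\}$ with new letters $b_x$, put $e_x=b_xb_x^{-1}$, and let $M$ be the inverse monoid on $B'$ with the relations
\begin{align}
e_x&=e_x\,b\,e_y\,b^{-1}&&\text{for each edge } x\xrightarrow{b}y \text{ of }\Gamma,\ b\in B^{\pm1},\label{eq:rel1}\\
e_q&=e_q\,r&&\text{for each } q\in c\in\mathcal C.\label{eq:rel2}
\end{align}
In the free group the words $uv^{-1}$ are trivial for \eqref{eq:rel1} and equal to $r^{-1}$ for \eqref{eq:rel2}. If $\mathcal C=\emptyset$, add to $B'$ one more letter $d$ and the relation $dd^{-1}=dd^{-1}r$. In both cases $M$ is finitely presented and lies in $\mathcal M_r$.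

\emph{An action of $M$.} Let $\hat Z$ be $Z$ with a new vertex $x'$ and a new edge $x\xrightarrow{b_x}x'$ for each $x\in V(\Gamma)$. It is an $r$-complex over $B'$ with $\pi_1(\hat Z)\cong\pi_1(Z)$. Let $\hat K$ be its universal cover. Since $\hat K^{(1)}$ is deterministic, each letter $b$ defines a partial injection of $V(\hat K)$, which moves a vertex along the edge labeled $b$ if there is one, and $b^{-1}$ defines the inverse map; the letter $d$ defines the empty map. The word $e_x$ acts as the identity of the set of vertices over $x$. So does $e_xbe_yb^{-1}$, since the edge $x\xrightarrow{b}y$ lifts at every vertex over $x$ and ends over $y$. So does $e_qr$ for $x=q$, since boundaries of $2$-cells lift to closed paths in $\hat K$. Both sides of the relation for $d$ act as the empty map. Thus $M$ acts on $V(\hat K)$ by partial injections.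

Fix $x_0\in V(\Gamma)$, a vertex $v_0$ of $\hat K$ over $x_0$, and $e=e_{x_0}\in M$. For $m\in R_e$ we have $v_0mm^{-1}=v_0e=v_0$, so $\theta(m)=v_0m$ is defined. If $m\xrightarrow{b}mb$ is an edge of $\Gamma_e$, then $v_0mb$ is defined, so $\hat K$ has an edge $\theta(m)\xrightarrow{b}\theta(mb)$. Hence $\theta\colon\Gamma_e\to\hat K^{(1)}$ is a label-preserving graph map. We show that it is an isomorphism. The relations can be applied at $m$ only if $m$ absorbs the right idempotent, so this is what we prove first.

\emph{Claim: let $m\in R_e$. If $\theta(m)$ lies over $x\in V(\Gamma)$ then $me_x=m$; if it lies over $x'$ then $mb_x^{-1}b_x=m$.} This holds for $m=e$. Since $\Gamma_e$ is connected, it suffices to pass from $m$ to $mb$ along an edge. If $b\in B^{\pm1}$, then $\theta(m)$ lies over some $x\in V(\Gamma)$, there is an edge $x\xrightarrow{b}y$ in $\Gamma$, and $\theta(mb)$ lies over $y$. From $me_x=m$ and \eqref{eq:rel1},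
\begin{equation}\label{eq:absorb}
m=me_x\,b\,e_y\,b^{-1}=mb\,e_y\,b^{-1},
\end{equation}
so $mb=mb\,e_y\,b^{-1}b=mb\,b^{-1}b\,e_y=mb\,e_y$. If $b=b_x$, then $\theta(mb)$ lies over $x'$ and $mb_x\cdot b_x^{-1}b_x=mb_x$. If $b=b_x^{-1}$, then $\theta(mb)$ lies over $x$ and $mb_x^{-1}\cdot b_xb_x^{-1}=mb_x^{-1}$.

\emph{$\theta$ is an isomorphism.} Let an edge labeled $b$ leave $\theta(m)$. By \eqref{eq:edge} it lifts to $m$ if $mbb^{-1}=m$. For $b=b_x^{\pm1}$ this is the claim. For $b\in B^{\pm1}$, \eqref{eq:absorb} holds and gives $mbb^{-1}=mb\,e_y\,b^{-1}bb^{-1}=mb\,e_y\,b^{-1}=m$. As $\Gamma_e$ is deterministic, $\theta$ is bijective on the edges leaving each vertex, so it is a covering of connected graphs. The boundary of a $2$-cell of $\hat K$ is a closed path labeled $r$ at a vertex over some $q\in c\in\mathcal C$. Its lift at a vertex $m$ ends at $mr=me_qr=me_q=m$ by the claim and \eqref{eq:rel2}, so it is closed. Hence every loop $\beta\rho^{\pm1}\beta^{-1}$ at $v_0$, with $\rho$ such a boundary, lifts to a closed path at $e$. These loops generate $\pi_1(\hat K^{(1)},v_0)$ because $\hat K$ is simply connected. So the covering $\theta$ is $\pi_1$-surjective, hence an isomorphism.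

\emph{$H_e$ is the deck group.} Let $h\in H_e$. Through $\theta$, left multiplication by $h$ is a label-preserving automorphism $\alpha_h$ of $\hat K^{(1)}$. The vertices over $x_0$ are those with an outgoing edge labeled $b_{x_0}$, so $\alpha_h(v_0)$ lies over $x_0$, and there is a unique deck transformation $g$ of $\hat K\to\hat Z$ with $gv_0=\alpha_h(v_0)$. Two label-preserving automorphisms of a connected deterministic graph that agree at one vertex are equal, so $\alpha_h$ is the restriction of $g$. This defines a homomorphism from $H_e$ to the deck group, injective because $H_e$ acts freely on $R_e$.

For surjectivity let $g$ be a deck transformation and $m=\theta^{-1}(gv_0)$. By the claim $me=m$, so $m^{-1}m\,e=m^{-1}m$. A word $z$ representing $m$ labels a path from $e$ to $m$ by Lemma~\ref{lem:prefix}, hence a path from $v_0$ to $gv_0$, and, after applying $g^{-1}$, a path from $g^{-1}v_0$ to $v_0$. So $z^{-1}$ labels a path starting at $v_0$, hence a path in $\Gamma_e$ starting at $e$, and its endpoint $em^{-1}$ lies in $R_e$. This means $e=em^{-1}me=m^{-1}m\,e=m^{-1}m$. Thus $m\in H_e$, and $\alpha_m(v_0)=\theta(me)=gv_0$, so $m$ maps to $g$. Therefore $H_e\cong\pi_1(\hat Z)\cong\pi_1(Z)$.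

\emph{The case $n=1$.} A finitely generated subgroup of a monoid in $\mathcal M_r$ is $\pi_1(Z)$ for a finite connected $r$-complex $Z$ over a finite alphabet: by Theorem~\ref{thm:B}(2) if it is nontrivial, and with $Z$ a point otherwise. Each such $\pi_1(Z)$ is finitely generated and is a maximal subgroup of a monoid in $\mathcal M_r$ by the first part. A finitely generated maximal subgroup is a finitely generated subgroup. So the three classes coincide.
\end{proof}

\begin{thebibliography}{9}

\bibitem{BH} Brodskii, Howie (1982).

\bibitem{FKS} Fischer, Karrass, Solitar (1972).

\bibitem{GK} Robert D. Gray, Mark Kambites, \emph{Maximal subgroups of finitely presented special inverse monoids}, arXiv:2212.04204 (2022).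

\bibitem{JL} Jaikin-Zapirain, L\'opez-\'Alvarez, Math. Ann. 376 (2020).

\bibitem{We} Weinbaum (1972).

\end{thebibliography}
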